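# Embedding compact metric spaces into the Gromov–Hausdorff space

## 1. Words that locate a point of a compact space

Let $(X,d)$ be a compact metric space with $\Delta=\operatorname{diam}X>0$. A point $y\in X$ is hidden, and we ask about it only questions of the form "is $y$ within distance $s$ of $a$?". The object that carries the main proof is the bookkeeping of the answers.

**Definition (queries and words).** Let $A\subset X$ be countable and dense. Enumerate $A\times\mathbb Q_{>0}$ as a sequence in which each element is listed three consecutive times, and call the result $(a_l,s_l)_{l\ge1}$; its terms are the *queries*. For $y\in X$ put $b_l(y)=1$ if $d(y,a_l)\le s_l$ and $b_l(y)=0$ otherwise, and let $b(y)=(b_1(y),b_2(y),\dots)$. For a finite or infinite $0/1$-word $u$, write $|u|$ for its length and $u|_k$ for its prefix of length $k$, with $u|_k=u$ if $|u|\le k$.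

The first $r$ answers give an upper bound for the distance from $y$ to any given $x$: each answer "yes" to query $l$ says $d(y,a_l)\le s_l$, hence $d(x,y)\le s_l+d(a_l,x)$. We record the best such bound.

**Definition (the bound $D_r$).** For a $0/1$-word $u$, an integer $0\le r\le|u|$ and $x\in X$,
$$D_r(u,x)=\min\big(\{\Delta\}\cup\{s_l+d(a_l,x):1\le l\le r,\ u_l=1\}\big).$$

**Example.** Let $X=\{p,q\}$ with $d(p,q)=1$, so $\Delta=1$, let $A=X$, and let the first six queries be $(p,\frac12)$ three times and then $(q,\frac12)$ three times. Then $b(p)=111000\dots$ and $b(q)=000111\dots$. We get $D_3(b(p),p)=\frac12$ and $D_3(b(p),q)=\min\{1,\frac12+1\}=1$. The word $000$ has no positive answer, so $D_3(b(q),q)=1$, whereas $D_6(b(q),q)=\frac12$. Later queries with smaller $s$ push $D_r(b(p),p)$ and $D_r(b(q),q)$ down to $0$, while $D_r(b(p),q)$ and $D_r(b(q),p)$ remain equal to $1$.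

**Lemma 1.**

* (D1) $D_r(u,\cdot)$ is $1$-Lipschitz with values in $[0,\Delta]$, depends only on $u|_r$, and is nonincreasing in $r$.
* (D2) If $b(y)|_r=u|_r$, then $d(x,y)\le D_r(u,x)$ for all $x\in X$.
* (D3) For every $\varepsilon>0$ there is $L$ such that $D_L(b(y),x)\le d(x,y)+\varepsilon$ for all $x,y\in X$.

**Proof.** (D1): $D_r(u,\cdot)$ is a minimum of finitely many nonnegative $1$-Lipschitz functions, one of which is the constant $\Delta$; the set over which we minimize depends only on $u_1,\dots,u_r$ and grows with $r$.

(D2): First, $d(x,y)\le\Delta$. If $l\le r$ and $u_l=1$, then $b_l(y)=1$, so $d(x,y)\le d(y,a_l)+d(a_l,x)\le s_l+d(a_l,x)$.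

(D3): Since $A$ is dense in the compact space $X$, there is a finite $\frac\varepsilon4$-net $A'\subset A$ of $X$. Choose a finite $S\subset\mathbb Q_{>0}$ such that each $\tau\in[0,\Delta]$ admits $s\in S$ with $\tau\le s\le \tau+\frac\varepsilon4$. Let $L$ be so large that all elements of $A'\times S$ occur among the first $L$ queries. Given $x,y$, pick $a\in A'$ with $d(a,x)\le\frac\varepsilon4$ and $s\in S$ with $d(y,a)\le s\le d(y,a)+\frac\varepsilon4$. The query $(a,s)$ is answered "yes" by $y$, so
$$D_L(b(y),x)\le s+d(a,x)\le d(y,a)+\tfrac\varepsilon2\le d(y,x)+d(x,a)+\tfrac\varepsilon2\le d(x,y)+\varepsilon.\qquad\square$$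

So $D_r(b(y),x)$ approximates $d(x,y)$ from above, and the quality of the approximation at depth $L$ is uniform in $x$ and $y$. The purpose of these numbers is the following. For each $x\in X$ we shall build a compact metric space $M_x$ in which the numbers $2D_r(w,x)$ are written as increments of distances. The letters of the words $w$ will be legible in the geometry of $M_x$, in such a way that $d_{\rm GH}(M_x,M_{x'})=d(x,x')$ for all $x,x'\in X$.

## 2. The space of compact metric spaces and two embedding questions

For nonempty compact metric spaces $X,Y$,
$$d_{\mathrm{GH}}(X,Y)=\inf_{Z,\varphi,\psi} d_{\mathrm H}^{Z}\big(\varphi(X),\psi(Y)\big),$$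
where the infimum is over all metric spaces $Z$ and all isometric embeddings $\varphi:X\to Z$, $\psi:Y\to Z$, and $d_{\rm H}^Z$ is the Hausdorff distance between subsets of $Z$. Let $\mathcal M$ be the collection of all nonempty compact metric spaces, with isometric spaces identified. Then $d_{\rm GH}$ is a finite-valued metric on $\mathcal M$. We write $B(M,r)$ for the closed ball in $\mathcal M$, and "embeds" always means "embeds isometrically" unless we say otherwise.

A metric space is *universal* if it contains isometric copies of all separable metric spaces. By a result of Iliadis et al., $\mathcal M$ contains isometric copies of all finite metric spaces. The problem comes from Zhengchao Wan, "A novel construction of Urysohn universal ultrametric space via the Gromov-Hausdorff ultrametric", arXiv:2007.08105 (2020): does $\mathcal M$ contain a copy (a) of every separable metric space, (b) of every compact metric space?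

The answer is **no** to (a) and **yes** to (b). To state it precisely we need one more notion.

**Definition (Kuratowski measure of noncompactness).** For a subset $E$ of a metric space, $\alpha(E)$ is the infimum of the $\delta$ such that $E$ is a finite union of sets of diameter $\le\delta$.

For instance $\alpha(E)=0$ exactly when $E$ is totally bounded. The countable space $H=\{o,x_1,x_2,\dots\}$ with $d(o,x_i)=1$ and $d(x_i,x_j)=2$ for $i\ne j$ has $\alpha(H)=2$: its diameter is $2$, and if $H$ is a finite union of sets, one of them contains two of the $x_i$.

**Theorem A.**

1. If a metric space $X$ embeds isometrically into $\mathcal M$, then for every $o\in X$ there is $c\ge0$ with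
$$d(x,y)\le\max\{d(o,x),d(o,y)\}+c\qquad\text{for all }x,y\in X.$$
Hence $\mathbb Z$ and $\mathbb R$ do not embed.
2. For every $M\in\mathcal M$ and $r>0$, $\alpha(B(M,r))=r$ exactly. Hence the bounded, countable, complete, discrete space $H$ does not embed. Any bi-Lipschitz embedding of $H$ into $\mathcal M$ has distortion at least $2$.

Here an embedding $f$ has distortion at most $C$ if for some $\lambda>0$ we have $\lambda\, d(x,y)\le d_{\rm GH}(f(x),f(y))\le C\lambda\, d(x,y)$ for all $x,y$. (With any metric target in place of $\mathcal M$: a bijection of $H$ onto a countable space with all nonzero distances $1$ has distortion at most $2$; take $\lambda=\frac12$, $C=2$.)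

**Theorem B.** Every compact metric space embeds isometrically into $(\mathcal M,d_{\rm GH})$. Moreover, for every nonempty open $U\subset\mathcal M$ there is $s>0$ such that every nonempty compact metric space of diameter $\le s$ embeds isometrically into $U$.

**Corollary C.** For a normed space $V$ the following are equivalent: (i) $\dim V<\infty$; (ii) every bounded subset of $V$ embeds isometrically into $\mathcal M$; (iii) some closed ball of positive radius in $V$ embeds isometrically into $\mathcal M$. The whole space $V$ embeds only if $V=\{0\}$.

Since $\mathbb Z$ and $H$ are separable, Theorem A answers (a); Theorem B answers (b). Theorem A gives necessary conditions for embedding a noncompact separable space; we do not claim a classification of those that embed.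

We compute with correspondences. A *correspondence* between sets $Y$ and $Y'$ is a subset $R\subset Y\times Y'$ whose two projections are surjective. For (pseudo)metric $Y,Y'$ its *distortion* is
$$\operatorname{dis}R=\sup\{|d(y_1,y_2)-d(y_1',y_2')|:(y_1,y_1'),(y_2,y_2')\in R\}.$$
The textbook fact (Burago–Burago–Ivanov, *A Course in Metric Geometry*, Thm 7.3.25) is
$$d_{\rm GH}(Y,Y')=\tfrac12\inf_R\operatorname{dis}R .\tag{1}$$
If $Y=\mathrm{pt}$, the only correspondence is $\mathrm{pt}\times Y'$, with distortion $\operatorname{diam}Y'$. In general $R=Y\times Y'$ has distortion at most the larger diameter. Thus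
$$d_{\rm GH}(\mathrm{pt},Y)=\tfrac12\operatorname{diam}Y,\qquad d_{\rm GH}(Y,Y')\le\tfrac12\max\{\operatorname{diam}Y,\operatorname{diam}Y'\}.\tag{2}$$

Our spaces $M_x$ will be completions of spaces given by explicit pseudometrics, so we want to compute with correspondences before completing.

**Lemma 2.** Let $\delta,\delta'$ be totally bounded pseudometrics on nonempty sets $S,S'$, and let $M,M'$ be the (compact) completions of the associated metric spaces. Then $d_{\rm GH}(M,M')=\frac12\inf\operatorname{dis}R$ over correspondences $R\subset S\times S'$, with distortion measured by $\delta,\delta'$.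

**Proof.** ($\le$) Let $R\subset S\times S'$ be a correspondence. The closure in $M\times M'$ of its image is compact. Its projections are compact and contain the dense images of $S$ and $S'$, so they are all of $M$ and $M'$. Hence the closure is a correspondence, and by continuity it has the same distortion as $R$. Apply (1).

($\ge$) Let $\bar R\subset M\times M'$ be a correspondence and $\eta>0$. Let $R$ be the set of $(s,s')\in S\times S'$ such that some $(m,m')\in\bar R$ satisfies $d(s,m)<\eta$ and $d(s',m')<\eta$ (we write $s$ also for its image in $M$). Given $s$, take $m=s$, then $m'$ with $(m,m')\in\bar R$, then $s'$ within $\eta$ of $m'$ by density; so $R$ projects onto $S$, and likewise onto $S'$. Replacing $m$'s by $s$'s changes each distance by at most $2\eta$, so $\operatorname{dis}R\le\operatorname{dis}\bar R+4\eta$. Let $\eta\to0$ and use (1). $\square$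

## 3. A half-line and finite spaces, by hand

**The half-line $[0,\infty)$ embeds.** Send $t>0$ to the two-point space of diameter $2t$ and $0$ to a point. The bijection between the spaces for $s,t>0$ has distortion $2|s-t|$, so their distance is at most $|s-t|$. By (2) their distances to the point are $s$ and $t$, so their distance is also at least $|s-t|$. The distance from the image of $t$ to that of $0$ is $t$ by (2). In particular, being unbounded is not by itself an obstruction.

**Finite spaces embed.** This case shows the mechanism that we later have to repair. We measure how rigid a finite space is.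

**Definition ($\kappa$).** For a finite metric space $Z$ with at least $3$ points, with distances written $|pq|$, let $\kappa(Z)$ be the minimum of the following numbers: all nonzero distances; all $\big||pq|-|p'q'|\big|$ for distinct unordered pairs $\{p,q\}\ne\{p',q'\}$ (with $p\ne q$, $p'\ne q'$); all $|pr|+|rq|-|pq|$ for distinct $p,q,r$.

For the triangle with sides $3,4,5$ the distances give $3$, the differences give $1$, and the excesses are $2,4,6$; so $\kappa=1$. For an equilateral triangle $\kappa=0$. Scaling $Z$ by $c>0$ multiplies $\kappa$ by $c$. For every $N\ge3$ there is an $N$-point space with $\kappa\ge1$: with $T=\binom N2$, let the distances be $T+1,T+2,\dots,2T$ in any order. Any two distinct ones sum to at least $2T+3$, so every triangle excess is at least $3$.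

Let $X=\{a_1,\dots,a_m\}$ with $m\ge2$. Take $Z=\{p_1,q_1,\dots,p_m,q_m\}$ with $\kappa(Z)\ge4\Delta$. Let $M_x$ be $Z$ with each $|p_lq_l|$ increased by $2d(x,a_l)\in[0,2\Delta]$ and all other distances unchanged. This is a metric since the excesses in $Z$ are at least $4\Delta$. The identity correspondence shows $d_{\rm GH}(M_x,M_{x'})\le\max_l|d(x,a_l)-d(x',a_l)|\le d(x,x')$. Conversely, let $R$ be a correspondence between $M_x$ and $M_{x'}$ with $\operatorname{dis}R<2\Delta$. No point is related to two points, since those have distance at least $4\Delta$; so $R$ is a bijection. It changes distances by less than $2\Delta$, and these differ from distances of $Z$ by an amount in $[0,2\Delta]$; so $R$ sends each pair of points to a pair whose $Z$-distance differs by less than $4\Delta\le\kappa(Z)$, that is, to the same pair. As there are at least three points, $R$ is the identity. Its distortion is $2\max_l|d(x,a_l)-d(x',a_l)|$. This maximum is at most $\Delta$, so in all cases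
$$d_{\rm GH}(M_x,M_{x'})=\max_l|d(x,a_l)-d(x',a_l)|.\tag{3}$$
Since $x$ is one of the $a_l$, the right side is $d(x,x')$.

## 4. Two obstructions: opposite directions and large separated families

**Proof of Theorem A(1).** Let $x\mapsto M_x$ be an isometric embedding, and let $r(x)=\frac12\operatorname{diam}M_x=d_{\rm GH}(\mathrm{pt},M_x)$. The triangle inequality gives $r(x)\le r(o)+d(o,x)$. By (2),
$$d(x,y)=d_{\rm GH}(M_x,M_y)\le\max\{r(x),r(y)\}\le\max\{d(o,x),d(o,y)\}+r(o),$$
so $c=r(o)$ works. If $\mathbb Z\subset X$, take $o=0$, $x=n$, $y=-n$: then $2n\le n+c$ for all $n$, which is false. So $\mathbb Z$ does not embed, and neither does $\mathbb R\supset\mathbb Z$. $\square$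

**Proof of Theorem A(2).** Fix $M\in\mathcal M$ and $r>0$.

**Step 1: $\alpha(B(M,r))\le r$.** The aim is to split $B(M,r)$ into finitely many classes of diameter barely above $r$, by recording for each $Y$ a rough description of how its points lie.

Fix $\varepsilon>0$ and a finite $\varepsilon$-net $m_1,\dots,m_N$ of $M$. For $Y\in B(M,r)$ choose, by (1), a correspondence $R\subset M\times Y$ with $\operatorname{dis}R\le2r+\varepsilon$. For each $y\in Y$ choose $m$ with $(m,y)\in R$ and then an index $a(y)$ with $d(m,m_{a(y)})\le\varepsilon$. Put $Y_a=\{y\in Y:a(y)=a\}$ and $I(Y)=\{a:Y_a\ne\emptyset\}$. If $y,y'\in Y_a$, the chosen points of $M$ are within $2\varepsilon$ of each other, so $d(y,y')\le2\varepsilon+2r+\varepsilon$; thus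
$$\operatorname{diam}Y_a\le2r+3\varepsilon .$$
All distances in $Y$ are at most $K=\operatorname{diam}M+2r+\varepsilon$.

For $y\in Y$ and $b\in I(Y)$ let $l_b(y)=\inf_{y'\in Y_b}d(y,y')$ and $u_b(y)=\sup_{y'\in Y_b}d(y,y')$. By the triangle inequality,
$$u_b(y)-l_b(y)\le\operatorname{diam}Y_b\le2r+3\varepsilon.\tag{4}$$
Define the type of $y$ as
$$\tau(y)=\big(a(y),\ (\lfloor l_b(y)/\varepsilon\rfloor)_{b\in I(Y)}\big).$$
Since $a(y)\le N$ and $0\le l_b\le K$, only finitely many types are possible, whatever $Y$ is. Hence only finitely many sets $T(Y)=\tau(Y)$ are possible, and $B(M,r)$ splits into finitely many classes according to $T(Y)$. Note that $T(Y)$ determines $I(Y)$, as the set of first coordinates.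

Let $T(Y)=T(Y')$. Then $R'=\{(y,y'):\tau(y)=\tau(y')\}$ is a correspondence between $Y$ and $Y'$. Let $(y_1,y_1'),(y_2,y_2')\in R'$ and let $b=a(y_2)=a(y_2')$. Then $y_2\in Y_b$ and $y_2'\in Y'_b$. Equality of the integer parts gives $|l_b(y_1)-l_b(y_1')|<\varepsilon$. With (4),
$$d(y_1,y_2)-d(y_1',y_2')\le u_b(y_1)-l_b(y_1')\le u_b(y_1)-l_b(y_1)+\varepsilon\le2r+4\varepsilon,$$
and the same argument with the roles of $Y$ and $Y'$ exchanged bounds the opposite difference. So $d_{\rm GH}(Y,Y')\le r+2\varepsilon$: each class has diameter at most $r+2\varepsilon$. Let $\varepsilon\to0$.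

**Step 2: $\alpha(B(M,r))\ge r$.** The aim is to find, for each $\theta\in(0,2r)$, infinitely many points of $B(M,r)$ at mutual distance at least $r-\theta/2$.

Let $Y_n=M\times\{1,\dots,n\}$ with $d((m,i),(m',j))=\max\{d(m,m'),\,2r\,\mathbf 1_{i\ne j}\}$. This is a maximum of two pseudometrics, it vanishes only on the diagonal, and $Y_n$ is compact. The correspondence $\{(m,(m,i))\}$ between $M$ and $Y_n$ has distortion at most $2r$, so $Y_n\in B(M,r)$.

Call a set $\theta$-separated if its distinct points have mutual distances greater than $\theta$; in a compact space the sizes of such sets are bounded. Choose $n_1<n_2<\cdots$ inductively with $n_j$ larger than the maximal size of a $\theta$-separated subset of each of $Y_{n_1},\dots,Y_{n_{j-1}}$. Let $k<j$ and suppose a correspondence between $Y_{n_k}$ and $Y_{n_j}$ has distortion less than $2r-\theta$. Fix $m_0\in M$. The points $(m_0,i)$, $i\le n_j$, have mutual distances $2r$, so points of $Y_{n_k}$ related to them have mutual distances greater than $2r-(2r-\theta)=\theta$. These are $n_j$ points forming a $\theta$-separated subset of $Y_{n_k}$, which is impossible. By (1), $d_{\rm GH}(Y_{n_k},Y_{n_j})\ge r-\theta/2$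 for $k\ne j$. In any finite cover of $B(M,r)$ some set contains two of the $Y_{n_j}$, so $\alpha(B(M,r))\ge r-\theta/2$. Let $\theta\to0$.

**Step 3: the space $H$.** The aim is to compare $\alpha$ with the separation of the $x_i$. Suppose $f:H\to\mathcal M$ satisfies $\lambda d\le d_{\rm GH}(f(\cdot),f(\cdot))\le C\lambda d$ with $\lambda>0$. All $f(x_i)$ lie in $B(f(o),C\lambda)$. By Step 1, for each $\varepsilon>0$ this ball is covered by finitely many sets of diameter at most $C\lambda+\varepsilon$. So two points $f(x_i),f(x_j)$ with $i\ne j$ have distance at most $C\lambda+\varepsilon$, while their distance is at least $2\lambda$. Hence $2\lambda\le C\lambda+\varepsilon$ for all $\varepsilon>0$, that is, $C\ge2$. In particular the case $\lambda=C=1$, an isometric embedding, is impossible. $\square$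

## 5. Compact $X$: where separated pairs run out

For compact infinite $X$ it is natural to repeat Section 3 with a finite $\varepsilon$-net $a_1,\dots,a_m$ of $X$ in place of all points. Formula (3) remains true, with the same proof. Choosing $a_l$ with $d(a_l,x')\le\varepsilon$ gives $d(x,a_l)-d(x',a_l)\ge d(x,x')-2\varepsilon$, so
$$d(x,x')-2\varepsilon\le d_{\rm GH}(M_x,M_{x'})\le d(x,x').$$
To remove the error one needs infinitely many $a_l$, hence infinitely many points $p_l,q_l$. Here the construction stops. The proof that $R$ is the identity used $\kappa(Z)\ge4\Delta$, so all the $p_l,q_l$ have mutual distances at least $4\Delta$, and a compact space contains only finitely many such points. If we let the points crowd together, a correspondence of distortion just under $2d(x,x')$ may move each of them to a neighbor, and nothing ties $p_l$ to the index $l$ any more.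

Placing all of $X$ inside a few fat clusters does not help by itself. Suppose $M_x$ is built from $X$ and $x$ by a rule that uses only the metric $d$ and the point $x$. If $g$ is an isometry of $X$ onto itself, then $g$ transports the construction for $x$ to the one for $g(x)$, so $M_x$ and $M_{g(x)}$ are isometric. On a circle, such a rule sends all of $X$ to a single point of $\mathcal M$. So the arbitrary choices, here the enumerated queries, have to be legible in $M_x$, and legible with only finitely many labels that a correspondence is forced to respect.

The way out is to keep a rigid finite space $Z$ and to replace seven of its points by clusters of small diameter. A correspondence of small distortion must respect clusters, but inside a cluster it may move points at will. The information is stored in *paths*: a word $w$ is represented by vertices $(w,0),(w,1),\dots,(w,|w|)$, and the cluster of $(w,i)$ shows only $i$ modulo $3$ and the letter $w_i$. Distances between consecutive vertices of a path carry $2D_{|w|}(w,x)$. A correspondence that makes the distances too close must send the path of a word to a sequence of vertices whose words differ from $w$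 at one common place $a$. The distances will also force it to advance one position at a time up to $a$, and there the cluster displays the wrong letter.

## 6. Words with positions, in seven colors

Keep $X$, $\Delta>0$, the queries, $b$ and $D_r$ of Section 1. The rest of Sections 6–9 proves the following.

**Proposition 3.** Let $Z=\{z_1,\dots,z_n\}$ be a metric space with $n\ge7$ points and let $0<\Delta\le\kappa(Z)/4$. Then $X$ embeds isometrically into the closed ball $B(Z,\Delta)\subset\mathcal M$.

**Definition (vertices and colors).** Let $W$ be the set of all words $b(y)|_k$ with $y\in X$, $k\ge1$, and let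
$$V=\{(w,i):w\in W,\ 0\le i\le|w|\}.$$
The color of $(w,0)$ is a special symbol $*$. For $i\ge1$ the color of $(w,i)$ is $(i\bmod3,\ w_i)$.

There are $1+3\cdot2=7$ colors; identify them with $1,\dots,7$. In the example of Section 1 the word $111=b(p)|_3$ gives the vertices $(111,0),(111,1),(111,2),(111,3)$ with colors $*,(1,1),(2,1),(0,1)$.

*Every color occurs.* The color $*$ does. By the triple listing, every query occurs at indices $l$ of every residue modulo $3$. A query with $s\ge\Delta$ has answer $1$ for every $y$. Since $\Delta>0$, there are $a\in A$, $y\in X$ and $s\in\mathbb Q_{>0}$ with $s<d(a,y)$, and then the answer of $y$ to $(a,s)$ is $0$. In either case, at such an index $l$, the vertex $(b(y)|_l,l)$ has the desired color.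

**Definition (depth and increment).** Let $w\wedge w'$ be the longest common prefix of $w,w'$. For $v=(w,i)$, $v'=(w',j)$ put
$$r(v,v')=\begin{cases}|w\wedge w'|,&|i-j|=1,\\ \min\{|w\wedge w'|,i,j\},&|i-j|\ne1,\end{cases}$$
$$\Phi_x(v,v')=2D_{r(v,v')}(w,x)=2D_{r(v,v')}(w',x)\in[0,2\Delta].$$

The two expressions for $\Phi_x$ agree because $r(v,v')\le|w\wedge w'|$ and by (D1). So two vertices in adjacent positions compare their words fully, and other pairs compare them only up to the smaller of the two positions.

**Definition (distance inside a color).** For $v,v'$ of the same color,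
$$\rho(v,v')=\sup_{x\in X}\ \sup_{v''}|\Phi_x(v,v'')-\Phi_x(v',v'')|\le2\Delta,$$
where $v''$ runs over the vertices of a different color.

This is a pseudometric on each color class, being a supremum of functions $|F(v)-F(v')|$. It does not depend on $x$. It is the smallest choice that will satisfy the triangle inequality for all $x$ at once, and the price is that we must check that it is not too large.

## 7. Each color class is totally bounded

**Lemma 4.** $\rho$ is totally bounded on each color class.

Before the proof, here is why the truncation $\min\{\cdot,i,j\}$ for nonadjacent positions is there. Suppose we replaced it by $0$, so that $\Phi_x=2\Delta$ for nonadjacent positions. Take $y\in X$ and $w=b(y)|_k$ with $k$ so large that $D_k(w,y)\le\Delta/2$, which is possible by (D3). At least $(k-1)/6$ of the vertices $(w,i)$, $1\le i\le k-1$, share a color. For two of them, with $i\ne i'$ and so $i\equiv i'\pmod 3$, compare with $v''=(w,i+1)$, which has a different color. The position $i$ is adjacent to $i+1$, while $i'$ is not, as $i'\ne i$ and $i'\ne i+2$. So at $x=y$ the increments are at most $\Delta$ and exactly $2\Delta$, and the two vertices are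 at $\rho$-distance at least $\Delta$. As $k\to\infty$ there would be arbitrarily many such vertices, and $\rho$ would not be totally bounded. With the truncation, positions beyond depth $L$ are nearly indistinguishable, as we now show.

**Proof of Lemma 4.** Let $\varepsilon>0$ and take $L$ from (D3). Sort the vertices $v=(w,i)$ into finitely many classes by color, by $w|_{L+1}$, and by $\min\{i,L+2\}$. We show that two vertices of one class have $\rho\le2\varepsilon$. Let $v=(w,i)$ and $v'=(w',i')$ be in one class, let $v''=(w'',j)$ have a different color, and put
$$h=|w\wedge w''|,\quad h'=|w'\wedge w''|,\quad r=r(v,v''),\quad r'=r(v',v'').$$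

**Step 1: either $h=h'$, or both $h,h'\ge L+1$; moreover $h=h'$ whenever one of them is at most $L$.** This is the information contained in $w|_{L+1}=w'|_{L+1}$. If $|w|\le L$, this equality forces $w=w'$, so $h=h'$; the same holds if $|w'|\le L$. Otherwise $w$ and $w'$ share their first $L+1$ letters. If $h\le L$, then $w''$ ends after $h$ letters or differs from $w$ first at place $h+1\le L+1$, and the same holds for $w'$, so $h'=h$. The argument is symmetric in $w,w'$.

**Step 2: either $r=r'$, or both $r,r'\ge L$.** This is the combinatorial heart of the lemma. Since $\min\{i,L+2\}=\min\{i',L+2\}$, either $i=i'$ or both $i,i'\ge L+2$.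

*Case $i=i'$.* The same formula applies to $r$ and $r'$. If $h=h'$, then $r=r'$. Otherwise $h,h'\ge L+1$. If $|i-j|=1$, then $r=h$ and $r'=h'$ are at least $L+1$. If $|i-j|\ne1$, put $m=\min\{i,j\}$; then $r=\min\{h,m\}$ and $r'=\min\{h',m\}$. Both equal $m$ if $m\le L$, and both are at least $L+1$ otherwise.

*Case $i,i'\ge L+2$.* If $j\le L$, then $j$ is adjacent neither to $i$ nor to $i'$, so $r=\min\{h,j\}$ and $r'=\min\{h',j\}$. These are equal if $h=h'$, and they both equal $j$ if $h,h'\ge L+1$. If $j\ge L+1$, then $i,i',j\ge L+1$. When $h=h'\le L$, both formulas for the depth give $r=r'=h$. When $h,h'\ge L+1$, both formulas give $r,r'\ge L+1$.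

**Step 3: $|\Phi_x(v,v'')-\Phi_x(v',v'')|\le2\varepsilon$ for every $x$.** This turns depths into distances. We have $\Phi_x(v,v'')=2D_r(w'',x)$ and $\Phi_x(v',v'')=2D_{r'}(w'',x)$. If $r=r'$, they coincide. If $r,r'\ge L$, write $w''=b(y)|_{|w''|}$. Since $r\le|w''|$, we have $D_r(w'',x)=D_r(b(y),x)$. It is at least $d(x,y)$ by (D2) and at most $D_L(b(y),x)\le d(x,y)+\varepsilon$ by (D1) and (D3). The same holds for $r'$. So the two values of $D$ lie in $[d(x,y),d(x,y)+\varepsilon]$, and the increments differ by at most $2\varepsilon$.

Since $x$ and $v''$ were arbitrary, $\rho(v,v')\le2\varepsilon$. Thus each color class is a finite union of sets of $\rho$-diameter at most $2\varepsilon$. $\square$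

## 8. The spaces $M_x$ and the upper bound

Let $Z$ be as in Proposition 3, with $\kappa(Z)\ge4\Delta$. Let $S=V\sqcup\{z_8,\dots,z_n\}$. Its *clusters* are the seven color classes, numbered $1,\dots,7$, and the singletons $\{z_8\},\dots,\{z_n\}$, numbered $8,\dots,n$. For $x\in X$ define a symmetric function $\delta_x$ on $S\times S$ by

* $\delta_x=\rho$ inside a color class, and $\delta_x(z_b,z_b)=0$ for $b\ge8$;
* $\delta_x(v,v')=|z_az_b|+\Phi_x(v,v')$ for $v,v'\in V$ of colors $a\ne b$;
* $\delta_x(v,z_b)=|z_az_b|$ for $v\in V$ of color $a$ and $b\ge8$;
* $\delta_x(z_b,z_{b'})=|z_bz_{b'}|$ for $b,b'\ge8$.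

So points of distinct clusters $a,b$ have $\delta_x$-distance in $[|z_az_b|,|z_az_b|+2\Delta]$, in particular at least $\kappa(Z)$, and points of one cluster have distance at most $2\Delta$.

**Step 1: $\delta_x$ is a pseudometric.** We check the triangle inequality. For three points in distinct clusters $a,b,c$ it holds because
$$|z_az_c|+|z_cz_b|-|z_az_b|\ge\kappa(Z)\ge2\Delta,$$
and the increments lie in $[0,2\Delta]$. Now let $v,v'$ be in one cluster and $q$ in another. Then $|\delta_x(v,q)-\delta_x(v',q)|\le\delta_x(v,v')$: if all three points are in $V$, the terms $|z_az_b|$ cancel and this is the definition of $\rho$; otherwise the left side is $0$. Also $\delta_x(v,v')\le2\Delta\le2\kappa(Z)\le\delta_x(v,q)+\delta_x(q,v')$. Inside one cluster, $\rho$ is a pseudometric.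

**Step 2: $M_x$ is defined and lies in $B(Z,\Delta)$.** By Lemma 4, $\delta_x$ is totally bounded on each of the finitely many clusters, hence on $S$. Let $M_x$ be the completion of the associated metric space; it is compact. Relate each point of cluster $a$ to $z_a$. Since every color occurs, this is a correspondence between $S$ and $Z$, and its distortion is at most $2\Delta$. By Lemma 2, $d_{\rm GH}(M_x,Z)\le\Delta$.

**Step 3: $d_{\rm GH}(M_x,M_{x'})\le d(x,x')$.** We compare $\delta_x$ and $\delta_{x'}$ on the same set $S$. They differ only through the increments $2D_r(w,\cdot)$, and $D_r(w,\cdot)$ is $1$-Lipschitz by (D1). So $|\delta_x-\delta_{x'}|\le2d(x,x')$ on $S\times S$. The identity correspondence and Lemma 2 give the claim.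

## 9. Reading a word along a path: the lower bound

It remains to prove $d_{\rm GH}(M_x,M_{x'})\ge t$, where $t=d(x,x')$ and $t>0$. Suppose this fails. By Lemma 2 there is a correspondence $R\subset S\times S$ between $(S,\delta_{x'})$ and $(S,\delta_x)$ with $\operatorname{dis}R<2t$. Fix $\eta>0$ with
$$\operatorname{dis}R<2t-4\eta.\tag{5}$$

**Step 1: $R$ preserves clusters.** This gives us the seven legible labels. Since $t\le\Delta$, we have $\operatorname{dis}R<2\Delta$. Points of one cluster are at distance at most $2\Delta$, so points related to them are at distance less than $4\Delta\le\kappa(Z)$, hence lie in one cluster. The same holds for $R^{-1}$. So $R$ induces a map $\pi$ on the set $\{1,\dots,n\}$ of clusters, $R^{-1}$ induces a map in the other direction, and these two maps are inverse to each other because they are read off from the same pairs. For $a\ne b$, take points of clusters $a$ and $b$ and points related to them. Their distances differ by less than $2\Delta$, and they differ from $|z_az_b|$ and $|z_{\pi a}z_{\pi b}|$ by amounts in $[0,2\Delta]$. Therefore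
$$\big||z_{\pi a}z_{\pi b}|-|z_az_b|\big|<2\Delta+2\Delta\le\kappa(Z),$$
and so $\{\pi a,\pi b\}=\{a,b\}$ by definition of $\kappa$. As $n\ge3$, choose $c\ne a,b$; then $\pi a\in\{a,b\}\cap\{a,c\}=\{a\}$. So $\pi=\mathrm{id}$.

**Step 2: a path that spells $x'$, and its image.** We choose a path all of whose edges have almost zero increment for $x'$. By (D1) and (D3), choose $k\ge1$ with $D_k(b(x'),x')\le\eta$. Put
$$w=b(x')|_k,\qquad v_s=(w,s)\quad(0\le s\le k).$$
For each $s$ choose $\hat v_s$ with $(v_s,\hat v_s)\in R$. By Step 1, $\hat v_s$ lies in $V$ and has the color of $v_s$; write $\hat v_s=(w^{(s)},i_s)$. Equality of colors means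
$$i_0=0,\qquad i_s\ge1,\quad i_s\equiv s\pmod3,\quad (w^{(s)})_{i_s}=w_s\qquad(1\le s\le k).\tag{6}$$

**Step 3: the edges of the image have increments below $2t$.** For $1\le s\le k$ the vertices $v_{s-1},v_s$ have different colors and adjacent positions, and the same word $w$ of length $k$, so $\Phi_{x'}(v_{s-1},v_s)=2D_k(w,x')\le2\eta$. The images have the same two colors, so the terms $|z_az_b|$ cancel when we compare distances. By (5),
$$\Phi_x(\hat v_{s-1},\hat v_s)\le2\eta+\operatorname{dis}R<2t-2\eta.$$
Let $r_s=r(\hat v_{s-1},\hat v_s)$ and let $e_s=w^{(s-1)}|_{r_s}=w^{(s)}|_{r_s}$, the common prefix that this edge sees. We have shown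
$$D_{r_s}(e_s,x)<t-\eta\qquad(1\le s\le k).\tag{7}$$

**Step 4: $e_s$ is neither a prefix nor an extension of $w$.** By (7), $e_s$ describes points at distance less than $t$ from $x$, whereas $w$ describes points near $x'$; we make this precise.

If $e_s$ is a prefix of $w$, then $e_s=b(x')|_{r_s}$, and (D2) with $y=x'$ gives $t=d(x,x')\le D_{r_s}(e_s,x)<t-\eta$, a contradiction.

If $e_s$ is an extension of $w$, write $w^{(s)}=b(y)|_{|w^{(s)}|}$ with $y\in X$. Then $b(y)|_{r_s}=e_s$ and $b(y)|_k=w$. By (D2), $d(x',y)\le D_k(w,x')\le\eta$, and $d(x,y)\le D_{r_s}(e_s,x)<t-\eta$. Hence $d(x,x')<t$, a contradiction.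

**Step 5: all words $w^{(s)}$ leave $w$ at the same place.** We want a single place $a$ at which every image word has the wrong letter. By Step 4, there is a first place, at most $\min\{r_s,k\}$, where $e_s$ and $w$ have different letters. Since $e_s$ is a prefix of both $w^{(s-1)}$ and $w^{(s)}$, this place is the first at which $w^{(s-1)}$ differs from $w$, and also the first at which $w^{(s)}$ differs from $w$. Going along $s=1,\dots,k$, we see that it is the same place $a$ for all $s$. Thus
$$a\le k,\qquad a\le r_s\ (1\le s\le k),\qquad (w^{(s)})_a\ne w_a\ (0\le s\le k).\tag{8}$$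

**Step 6: $i_s=s$ for $0\le s\le a$.** The image of the path is forced to advance one position at a time until it reaches $a$. For $s=0$ this is (6). Let $1\le s\le a$ and $i_{s-1}=s-1$. If $|i_s-i_{s-1}|\ne1$, the truncated formula for the depth gives $r_s\le i_{s-1}=s-1<a$, which contradicts (8). So $i_s\in\{s-2,s\}$. By (6), $i_s\equiv s\pmod3$, and hence $i_s=s$. (Modulo $2$ the positions $s-2$ and $s$ could not be told apart; this is why we count modulo $3$.)

**Step 7: the contradiction.** At $s=a$, Step 6 gives $i_a=a$, and (6) gives $(w^{(a)})_a=w_a$. This contradicts (8).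

Hence $d_{\rm GH}(M_x,M_{x'})\ge d(x,x')$. With Section 8, $x\mapsto M_x$ is an isometric embedding of $X$ into $B(Z,\Delta)$, and Proposition 3 is proved. $\square$

## 10. Choosing the rigid space: all compact spaces, and any open set

**Proof of Theorem B, first statement.** A one-point (or empty) space embeds trivially. Let $X$ be compact with $\Delta=\operatorname{diam}X>0$. Let $Z_0$ have $7$ points whose $21$ distances are $22,23,\dots,42$ in any order. Any two distinct ones of these numbers sum to at least $45$, so $Z_0$ is a metric space with triangle excesses at least $3$, and $\kappa(Z_0)\ge1$. Then $Z=4\Delta Z_0$ has $\kappa(Z)\ge4\Delta$, and Proposition 3 applies.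

**Proof of Theorem B, second statement.** Let $U\subset\mathcal M$ be open, $Y\in U$, and let $\tau>0$ satisfy $B(Y,3\tau)\subset U$. By Proposition 3 it suffices to find a finite space $Z$ near $Y$ with at least $7$ points and $\kappa(Z)>0$.

**Step 1: a finite space with at least seven points.** Take a finite $\tau$-net $F$ of $Y$; then $d_{\rm GH}(F,Y)\le\tau$. Let $0<\tau'\le\tau$, with $\tau'$ at most every nonzero distance of $F$. On $F'=F\times\{1,\dots,7\}$ put $d((f,i),(g,j))=d(f,g)$ if $f\ne g$, and $d((f,i),(f,j))=\tau'$ if $i\ne j$. This is a metric. Indeed, three points over distinct points of $F$, or over the same point of $F$, satisfy the triangle inequality. For two distinct points over $f$ and one over $g\ne f$, the three distances are $\tau',d(f,g),d(f,g)$ with $\tau'\le d(f,g)$. The correspondence $\{(f,(f,i))\}$ has distortion at most $\tau'$, so $d_{\rm GH}(F',F)\le\tau/2$.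

**Step 2: make $\kappa$ positive.** Replace each nonzero distance $d(p,q)$ of $F'$ by $d(p,q)+\theta(1+h_{pq})$, where $\theta\in(0,\tau/2)$ and the numbers $h_{pq}\in(0,\frac14)$ are chosen one after another so that all new distances are distinct. For distinct $p,q,r$ the triangle excess in $F'$ is at least $0$, so the new excess is at least $2\theta-\frac54\theta>0$. So this is a metric space $Z$ with at least $7$ points and $\kappa(Z)>0$. The identity has distortion at most $\frac54\theta$, so $d_{\rm GH}(Z,F')\le\frac58\theta<\tau/2$. Altogether $d_{\rm GH}(Z,Y)<\tau+\frac\tau2+\frac\tau2=2\tau$.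

**Step 3: embed small spaces.** Let $s=\min\{\tau,\kappa(Z)/4\}$. If $0<\operatorname{diam}X\le s$, Proposition 3 embeds $X$ into $B(Z,\operatorname{diam}X)\subset B(Z,\tau)\subset B(Y,3\tau)\subset U$. A one-point $X$ is sent to $Y$. $\square$

## 11. Balls in normed spaces

**Proof of Corollary C.** (i)$\Rightarrow$(ii): the closure of a bounded subset of a finite-dimensional normed space is compact, so Theorem B embeds it (the empty set is trivial). (ii)$\Rightarrow$(iii): closed balls are bounded.

(iii)$\Rightarrow$(i): we combine Theorem A(2) with the Lyusternik–Schnirelmann–Borsuk theorem, which states that if $S^{N-1}$ is covered by $N$ closed sets, then one of them contains an antipodal pair. Let $\dim V=\infty$, and suppose that the closed ball of radius $r>0$ about $o\in V$ embeds isometrically, with $o\mapsto M$. Its image lies in $B(M,r)$. Since $\alpha(B(M,r))=r<2r$, the ball $B(M,r)$ is a finite union of sets of diameter less than $2r$. Taking preimages, we see that the sphere $\{\|x-o\|=r\}$ is covered by finitely many sets of diameter less than $2r$, say $N$ of them. Closures have the same diameter, so we may assume that they are closed in the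 sphere. Let $E\subset V$ be a linear subspace with $\dim E=N$, and intersect with $o+E$. The sphere of radius $r$ in $E$ is homeomorphic to $S^{N-1}$ by an odd map: choose a Euclidean norm $|\cdot|$ on $E$ and send $u$ to $u/|u|$. By the theorem, one of the $N$ closed sets contains $o+u$ and $o-u$ for some $u\in E$ with $\|u\|=r$. Its diameter is then at least $2r$, a contradiction.

Finally, if $V\ne\{0\}$, choose a unit vector $e\in V$. Then $\tau\mapsto \tau e$ is an isometric copy of $\mathbb R$ in $V$, so $V$ does not embed, by Theorem A(1). $\square$
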